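\title{Finite dimensional quadratic algebras with $\lfloor n^2/4\rfloor+1$ relations}

\begin{abstract}
By the Golod--Shafarevich bound, an associative algebra given by $n$ generators and $d\le n^2/4$ homogeneous quadratic relations is infinite dimensional. We prove that this threshold is sharp for every $n$ and every field: a finite dimensional algebra with $n$ generators and $d$ quadratic relations exists whenever $d>n^2/4$. This settles a particular case of Anick's conjecture. The examples are explicit. Their relations have coefficients $0,\pm1$ and work over every nonzero commutative ring. They are built inductively, by adding two generators and $n+1$ relations to an algebra with $n$ generators.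
\end{abstract}

\section{Quadratic algebras and the Golod--Shafarevich bound}\label{sec:problem}

Throughout, $\mathbb K$ is an arbitrary field, $\mathbb N$ is the set of positive integers, and algebras are associative and unital. For a set $X$, the free associative algebra $\mathbb K\langle X\rangle$ has as a basis the words in $X$, including the empty word $1$; words are multiplied by concatenation and graded by length. A \emph{quadratic algebra} is a quotient $R=\mathbb K\langle X\rangle/I$, where the two-sided ideal $I$ is generated by homogeneous elements of degree $2$, the \emph{relations}. We say that $R$ is \emph{given by $n$ generators and $d$ quadratic relations} if $|X|=n$ and $I$ is generated by $d$ such elements; they are not required to be linearly independent unless this is said. We write relations as equalities, so that $p^2=q^2$ stands for the element $p^2-q^2$.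

The algebra $R$ inherits the grading, and its size is recorded by the \emph{Hilbert series} $H_R(t)=\sum_{j\ge0}(\dim_{\mathbb K}R_j)\,t^j$. Since $R_{j+1}=R_jR_1$, the algebra $R$ is finite dimensional if and only if $R_j=0$ for some $j$. How many quadratic relations are needed to make an algebra on $n$ generators finite dimensional?

With monomial relations the answer is $n(n+1)/2$. In that case the words that contain no relation as a factor form a basis of $R$. The relations $x_ix_j=0$ for $i\ge j$ leave only words with strictly increasing indices, so $R_{n+1}=0$. Conversely, every $x_i^2$ must be a relation, since otherwise all powers of $x_i$ survive, and then for $i\ne j$ one of $x_ix_j$, $x_jx_i$ must be a relation, since otherwise all powers of $x_ix_j$ survive. Relations that are not monomials do better: for $n=2$ the two relations $pq=0$, $p^2=q^2$ suffice (Section~\ref{sec:small}), while three monomials are needed.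

A lower bound for arbitrary relations comes from counting dimensions. For real power series, $a(t)\ge b(t)$ means that $a_j\ge b_j$ for all $j\ge0$, and $|a(t)|$ denotes the series obtained from $a(t)$ by replacing with zeros all coefficients starting from the first non-positive one. We recall the bound together with its short proof.

\begin{theorem}[Golod--Shafarevich]\label{thm:GS}
Let $n\in\mathbb N$ and $0\le d\le n^2$, and let $R$ be a quadratic $\mathbb K$-algebra given by $n$ generators and $d$ relations. Then
\[
H_R(t)\ \ge\ \bigl|(1-nt+dt^2)^{-1}\bigr| .
\]
\end{theorem}

\begin{proof}
Let $V$ be the span of the generators, so that the words of length $j$ form a basis of $V^{\otimes j}$, and let $W\subseteq V\otimes V$ be the span of the relations. For $j\ge2$, the component $I_j$ is spanned by the products $wgw'$ of degree $j$, where $g$ is a relation and $w,w'$ are words. Separating the products in which $w'$ is empty gives $I_j=I_{j-1}\otimes V+V^{\otimes(j-2)}\otimes W$. Thus $R_j$ is the quotient of $R_{j-1}\otimes V$ by the image of $V^{\otimes(j-2)}\otimes W$. This image is an image of $R_{j-2}\otimes W$, because $I_{j-2}\otimes W\subseteq I_{j-1}\otimes V$. With $a_j=\dim R_j$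 and $\dim W\le d$ we obtain
\[
a_0=1,\qquad a_1=n,\qquad a_j\ge na_{j-1}-da_{j-2}\quad(j\ge2).
\]
In other words, $P(t)=(1-nt+dt^2)H_R(t)$ has $P_0=1$ and non-negative coefficients. Put $G(t)=(1-nt+dt^2)^{-1}$. If $G_0,\dots,G_j$ are positive, then $H_R=PG$ gives $a_j=\sum_{i=0}^jP_iG_{j-i}\ge G_j$.
\end{proof}

The bound behaves differently on the two sides of $d=n^2/4$, where the discriminant of $1-nt+dt^2$ changes sign.

\begin{proposition}\label{prop:lower}
If $0\le d\le n^2/4$, then every $\mathbb K$-algebra given by $n$ generators and $d$ quadratic relations is infinite dimensional.
\end{proposition}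

\begin{proof}
Factor $1-nt+dt^2=(1-rt)(1-st)$ with real $r\ge s$. From $r+s=n>0$ and $rs=d\ge0$ we get $s\ge0$ and $r\ge n/2>0$. The coefficient of $t^j$ in $(1-nt+dt^2)^{-1}$ is $\sum_{i=0}^jr^is^{j-i}\ge r^j>0$. No coefficient is truncated, so Theorem~\ref{thm:GS} gives $R_j\ne0$ for all $j$.
\end{proof}

If $d>n^2/4$, then $1-nt+dt^2=(1-\sqrt d\,e^{i\theta}t)(1-\sqrt d\,e^{-i\theta}t)$ with $0<\theta<\pi/2$, and the coefficient of $t^j$ in the inverse series is $d^{j/2}\sin((j+1)\theta)/\sin\theta$. It is non-positive for the first $j$ with $(j+1)\theta\ge\pi$. The truncated series is then a polynomial, and the count no longer forbids finite dimension. One is led to guess that there is no other obstruction. The following conjecture, a particular case of Anick's conjecture, is taken from Iyudu and Shkarin \cite{IS}.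

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n,d\in\mathbb N$. There is a finite dimensional $\mathbb K$-algebra given by $n$ generators and $d$ quadratic relations whenever $d>n^2/4$.}
\medskip

The nontrivial range is $n^2/4<d\le n^2$, since $n^2$ relations can kill all of degree $2$. Further relations only pass to a quotient, so the whole question lies in the smallest admissible $d$. There the angle $\theta$ is small and the algebra is forced to survive for a long time. For $n=2m$ and $d=m^2+1$ we have $\sqrt d\,e^{i\theta}=m+i$, so $\theta<\tan\theta=1/m$, and Theorem~\ref{thm:GS} gives $R_j\neq0$ whenever $j+1\le\pi m$. A proof for all $n$ therefore cannot be a computation in bounded degree.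

\section{The main theorems}\label{sec:results}

The conjecture is true over every field, and together with Proposition~\ref{prop:lower} this determines the threshold.

\begin{theorem}\label{thm:main}
Let $\mathbb K$ be any field and $n\in\mathbb N$.
\begin{enumerate}
\item[(a)] For every integer $d>n^2/4$ there is a finite dimensional $\mathbb K$-algebra given by $n$ generators and $d$ quadratic relations. If $d\le n^2$, the relations can be chosen linearly independent.
\item[(b)] For $0\le d\le n^2$, a finite dimensional $\mathbb K$-algebra given by $n$ generators and $d$ quadratic relations exists if and only if $d>n^2/4$.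
\end{enumerate}
\end{theorem}

Let $\delta_n=\lfloor n^2/4\rfloor+1$ be the least integer greater than $n^2/4$. Theorem~\ref{thm:main} follows from one explicit presentation with $\delta_n$ relations, which does not depend on the field. From now on $k$ is a nonzero commutative ring with $1$, and $k\langle X\rangle$ is the free $k$-module on the words in $X$, with the same product and grading as before.

\begin{theorem}\label{thm:explicit}
For $n\in\mathbb N$ consider the following generators and relations.
\begin{itemize}
\item For $n=1$: the generator $v$ and the relation $v^2=0$.
\item For $n=2m\ge2$: the generators $p,q$ and $x_i,y_i$ $(1\le i\le m-1)$, with the base relations $pq=0$, $p^2=q^2$.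
\item For $n=2m+1\ge3$: the generators $p,q,v$ and $x_i,y_i$ $(1\le i\le m-1)$, with the base relations $pq=0$, $vq=pv$, $v^2=vp-p^2-q^2$.
\item In both cases with $n\ge2$, add for each $i$ the relations
\[
x_iy_i=0,\qquad py_i=x_ip-x_i^2,\qquad qy_i=x_iq+y_i^2,\qquad wy_i=x_iw,
\]
where $w$ runs over $\{x_j,y_j:j<i\}$, together with $w=v$ if $n$ is odd.
\end{itemize}
These are $\delta_n$ quadratic relations in $n$ generators, with coefficients in $\{0,\pm1\}$. Over every nonzero commutative ring $k$, the algebra $R$ that they define has $R_j=0$ for all large $j$. Hence $R$ is a finitely generated $k$-module.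
\end{theorem}

For example, the algebra for $n=4$ has the generators $p,q,x,y$ and the five relations
\begin{equation}\label{eq:four}
pq=0,\qquad p^2=q^2,\qquad xy=0,\qquad py=xp-x^2,\qquad qy=xq+y^2 .
\end{equation}

Section~\ref{sec:small} explains where these relations come from and treats $n\le3$ by hand. Section~\ref{sec:extension} proves the inductive step from $n$ to $n+2$ generators, and Section~\ref{sec:proofs} assembles the proofs.

\section{Two new generators, and the algebras with $n\le3$}\label{sec:small}

\subsection*{The budget of relations}
Since $(n+2)^2/4=n^2/4+n+1$, we have
\begin{equation}\label{eq:budget}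
\delta_{n+2}=\delta_n+n+1 .
\end{equation}
Let $A$ be a quadratic algebra on a set $B$ of $n$ generators, with $A_N=0$. An induction from $n$ to $n+2$ may adjoin two generators $x,y$ and $n+1$ relations: one for each old generator, and one more. Consider first the choice
\begin{equation}\label{eq:naive}
xy=0,\qquad by=xb\quad(b\in B).
\end{equation}
These relations do two things. Read from left to right, they remove every $y$ that follows a letter other than $y$, so only words of the form $y^ix^{k_0}b_1x^{k_1}\cdots b_sx^{k_s}$ with $b_t\in B$ remain. Read from right to left, they give $ax^lb=aby^l$ for $a,b\in B$: a power of $x$ that separates two old generators can be cleared away, and the relations of $A$ then apply to $ab$. As we shall see, this bounds the number $s$ of old letters by $N-1$. The new algebra would be finite dimensional if $x$ and $y$ were nilpotent.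

They are not. Sending all of $B$ to zero maps the new algebra onto $k\langle x,y\rangle/(xy)$, in which the words $y^ix^j$ form a basis. No relations are left in the budget, so we perturb the ones we have by terms \emph{with fewer letters from $B$}. Both effects of \eqref{eq:naive} then persist modulo words with fewer old letters, which is enough for an induction on their number. The perturbation has to involve $x^2$, since otherwise sending $B$ and $y$ to zero maps the algebra onto $k[x]$, and for the same reason it has to involve $y^2$. The task is to place these terms so that $x$ and $y$ become nilpotent.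

\subsection*{One and two generators}
For $n=1$, the relation $v^2=0$ gives $R_2=0$, and $\delta_1=1$.

For $n=2$ we have $\delta_2=2$ and take $pq=0$, $p^2=q^2$. A word of length $3$ that does not contain $pq$ is one of $p^3$, $q^3$, $q^2p$, $qp^2$. Now $p^3=pq^2=(pq)q=0$ and $q^3=p^2q=p(pq)=0$, and therefore $q^2p=p^3=0$ and $qp^2=q^3=0$. So $R_3=0$.

\subsection*{Three generators}
This is the smallest case in which the whole scheme is visible. Take $B=\{v\}$ with $v^2=0$, and call the new generators $p$ and $q$ in place of $x$ and $y$. The relations \eqref{eq:naive} read $pq=0$ and $vq=pv$. We put the perturbation into the old relation, replacing $v^2=0$ by $v^2=vp-p^2-q^2$. This gives $\delta_3=3$ relations.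

\begin{lemma}\label{lem:three}
Let $R$ be the $k$-algebra with generators $p,q,v$ and relations $pq=0$, $vq=pv$, $v^2=vp-p^2-q^2$. Then $p^4=q^6=0$ and $R_{13}=0$.
\end{lemma}

\begin{proof}
Induction on $j$ gives $vq^j=p^jv$ for $j\ge0$, since $vq^{j+1}=p^jvq=p^{j+1}v$.

\emph{Nilpotency.} New information comes from evaluating $v^3$ in two ways. The term $vp$ of the third relation contributes $v^2p$ to one evaluation and $vpv$ to the other, and these produce pure powers of $p$ and $q$. Indeed, using $pq=0$,
\[
vpv=v(vq)=v^2q=(vp-p^2-q^2)q=-q^3 ,
\]
and so
\begin{align*}
v\cdot v^2&=v^2p-vp^2-vq^2=(vp^2-p^3-q^2p)-vp^2-p^2v=-p^3-q^2p-p^2v,\\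
v^2\cdot v&=vpv-p^2v-q^2v=-q^3-p^2v-q^2v .
\end{align*}
Comparing the two lines gives $p^3+q^2p=q^3+q^2v$. Multiplication by $p$ on the left kills every term that begins with $q$ and leaves $p^4=0$. Nilpotency now passes to $q$: on one hand $v^2q^4=vp^4v=0$, and on the other hand $v^2q^4=(vp-p^2-q^2)q^4=-q^6$.

\emph{Spanning.} We show by induction on the number $s$ of letters $v$ that every word is a linear combination of the elements $q^ip^j$ and $q^ip^jvp^l$. Replacing a factor $vq$ by $pv$ keeps $s$ and lowers the number of letters $q$, so after finitely many replacements no factor $vq$ is left. The resulting word either contains $pq$ and vanishes, or has all its letters $q$ at the beginning and equals $q^ip^{k_0}vp^{k_1}\cdots vp^{k_s}$. For $s\le1$ this is the required form. For $s\ge2$ we clear the power of $p$ between the first two letters $v$: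
\[
vp^{k_1}v=v^2q^{k_1}=(vp-p^2-q^2)q^{k_1}.
\]
This expresses the word through words with fewer letters $v$, to which the induction hypothesis applies.

A nonzero spanning element has $i\le5$ and $j,l\le3$, so its degree is at most $5+3+1+3=12$.
\end{proof}

\section{The extension lemma}\label{sec:extension}

For the general step we leave the relations of $A$ unchanged, so that the step can be repeated without knowing them, and we perturb two of the relations $by=xb$. The algebras with $n=2$ and $n=3$ both have generators $p,q$ with $pq=0$, and this is all the structure we use. Write the perturbed relations of Theorem~\ref{thm:explicit} as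
\[
py=x(p-x),\qquad (q-y)y=xq .
\]
They extend to $py^r=x^r(p-x)$ and $(q-y)y^r=x^rq$. If $py^r=0$ for large $r$, the first identity says that $x^{r+1}=x^rp$, so $x$ inherits nilpotency from $p$. If $x^rq=0$ for large $r$, the second says that $y^{r+1}=qy^r$, so $y$ inherits nilpotency from $q$. The relation $pq=0$ ties the two identities together and yields both vanishing statements.

\begin{lemma}\label{lem:extension}
Let $B$ be a finite set containing two distinct elements $p,q$. Let $V$ be the free $k$-module on $B$, let $J\subset V\otimes V$ be a finite set, and let $A=k\langle B\rangle/(J)$. Assume that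
\begin{enumerate}
\item[(i)] $A_N=0$ for some $N\ge2$;
\item[(ii)] $pq=0$ in $A$.
\end{enumerate}
Fix $c\ge1$ with $p^c=q^c=0$ in $A$; for instance, $c=N$. Let $\hat A$ be the $k$-algebra generated by $B\cup\{x,y\}$ with the relations $J$ and the $|B|+1$ relations
\begin{equation}\label{eq:new}
xy=0,\qquad py=xp-x^2,\qquad qy=xq+y^2,\qquad by=xb\quad(b\in B\setminus\{p,q\}).
\end{equation}
Then $x^{3c}=y^{3c}=0$ in $\hat A$, and $\hat A_j=0$ for all $j\ge3c(N+1)$.
\end{lemma}

\begin{proof}
The relations $J$ hold in $\hat A$, so there is a homomorphism $A\to\hat A$ fixing $B$. In particular $pq=p^c=q^c=0$ in $\hat A$.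

\medskip
\noindent\emph{Step 1: moving powers of $y$ past $p$ and $q$.} For $r\ge1$,
\begin{equation}\label{eq:powers}
py^r=x^r(p-x),\qquad (q-y)y^r=x^rq .
\end{equation}
The case $r=1$ is \eqref{eq:new}. The inductive steps use $xy=0$:
\begin{align*}
py^{r+1}&=x^r(p-x)y=x^rpy=x^{r+1}(p-x),\\
(q-y)y^{r+1}&=x^rqy=x^r(xq+y^2)=x^{r+1}q .
\end{align*}

\medskip
\noindent\emph{Step 2: $x$ and $y$ are nilpotent.} Multiply the first identity in \eqref{eq:powers} by $q$ on the right and the second by $p$ on the left. Since $pq=0$, we get for $r\ge1$
\begin{equation}\label{eq:link}
x^{r+1}q=-py^rq,\qquad py^{r+1}=-px^rq .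
\end{equation}
Together these give $x^{r+2}q=-py^{r+1}q=px^rq^2$, and hence $x^{r+2}q^j=px^rq^{j+1}$ for $r,j\ge1$. Each application trades $x^2$ for a letter $p$ on the left and a letter $q$ on the right. Applying it $c-1$ times, with $r=2c-3,2c-5,\dots,1$, we find
\[
x^{2c-1}q=px^{2c-3}q^2=\dots=p^{c-1}xq^c=0 .
\]
Thus $x^rq=0$ for $r\ge2c-1$, and then the second identity in \eqref{eq:link} gives $py^r=0$ for $r\ge2c$. By \eqref{eq:powers}, for all $r\ge2c$,
\[
x^{r+1}=x^rp,\qquad y^{r+1}=qy^r .
\]
Applying each identity $c$ times gives $x^{3c}=x^{2c}p^c=0$ and $y^{3c}=q^cy^{2c}=0$.

\medskip
\noindent\emph{Step 3: normal forms.} The relations $py=xp-x^2$ and $qy=xq+y^2$ are not homogeneous in the number of letters from $B$, so we filter by this number. Fix a degree $j$. For $s\ge0$ let $F_s\subseteq\hat A_j$ be the $k$-span of the words of length $j$ in $B\cup\{x,y\}$ with at most $s$ letters from $B$, and put $F_{-1}=0$. For every $b\in B$, the difference $by-xb$ is $-x^2$, $y^2$ or $0$, and so involves no letter from $B$. This gives the following rule.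
\begin{quote}
$(\ast)$ In a word with $s$ letters from $B$, replacing a factor $by$ by $xb$, or a factor $xb$ by $by$, where $b\in B$, does not change the class of the word modulo $F_{s-1}$.
\end{quote}
We claim that a word with $s$ letters from $B$ is congruent modulo $F_{s-1}$ either to $0$ or to a word
\begin{equation}\label{eq:normal}
y^ix^{k_0}b_1x^{k_1}b_2\cdots b_sx^{k_s},\qquad b_1,\dots,b_s\in B .
\end{equation}
Replace factors $by$ by $xb$ as long as possible. Each replacement lowers the number of letters $y$, so the process stops. If the resulting word contains $xy$, it is zero. Otherwise no $y$ is preceded by a letter other than $y$, and the word has the form \eqref{eq:normal}.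

\medskip
\noindent\emph{Step 4: if $s\ge N$, every word with $s$ letters from $B$ lies in $F_{s-1}$.} By Step~3 it suffices to treat the words \eqref{eq:normal}. We know that $b_1\cdots b_s=0$ in $A$, but in \eqref{eq:normal} the letters $b_t$ are separated by powers of $x$. One gap can be closed by $(\ast)$, at the price of putting a power of $y$ into the next gap, so we cannot close all gaps at once. This is not needed: a single relation from $J$ involves only two adjacent positions. To use the relations one at a time, fix the exponents $i,k_0,\dots,k_s$ and let the letters vary. Since $V^{\otimes s}$ is free on the words $b_1\cdots b_s$, there is a $k$-linear map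
\[
\Phi\colon V^{\otimes s}\to\hat A_j/F_{s-1},\qquad b_1\otimes\dots\otimes b_s\mapsto y^ix^{k_0}b_1x^{k_1}\cdots b_sx^{k_s}+F_{s-1}.
\]
We must show that $\Phi=0$.

The degree $s$ component of the ideal $(J)$ of $k\langle B\rangle$ is spanned by the elements $w\otimes g\otimes w'$, where $g\in J$ and $w,w'$ are words in $B$ of total length $s-2$. By (i) and $A_{l+1}=A_lA_1$ we have $A_s=0$, so these elements span all of $V^{\otimes s}$. Take one of them, with $g=\sum_{a,b\in B}\gamma_{ab}\,a\otimes b$ in the positions $t$ and $t+1$. Its image under $\Phi$ is the class of $\sum_{a,b}\gamma_{ab}\,u\,ax^{k_t}b\,u'$, where the words $u$ and $u'$ do not depend on $a,b$. In each summand, $k_t$ applications of $(\ast)$ replace $x^{k_t}b$ successively by $x^{k_t-1}by,\dots,by^{k_t}$. Hence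
\[
\Phi(w\otimes g\otimes w')=u\Bigl(\sum_{a,b}\gamma_{ab}\,ab\Bigr)y^{k_t}u'+F_{s-1}=0,
\]
because $g=0$ in $\hat A$. So $\Phi=0$.

\medskip
\noindent\emph{Step 5: the degree bound.} We have $\hat A_j=F_j$, and Step~4 gives $F_s=F_{s-1}$ for $s\ge N$. Hence $\hat A_j=F_{N-1}$. By Step~3 and induction on $s$, the module $F_{N-1}$ is spanned by the words \eqref{eq:normal} of length $j$ with $s\le N-1$. By Step~2 such a word vanishes unless $i$ and the at most $N$ exponents $k_t$ are all at most $3c-1$. In that case
\[
j\le(N+1)(3c-1)+(N-1)=3c(N+1)-2 .
\]
So $\hat A_j=0$ for $j\ge3c(N+1)$.
\end{proof}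

\begin{remark}
Hypothesis (i) enters in Step~4 and guarantees that $c$ exists. It is necessary for the conclusion, because sending $x$ and $y$ to zero maps $\hat A$ onto $A$. Hypothesis (ii) is used only in Step~2. The relation $xy=0$ is used in Steps~1 and~3; without it, sending $B$ to zero would map the algebra onto $k\langle x,y\rangle/(x^2,y^2)$, where all powers of $xy$ are nonzero. No step divides by an element of $k$, and this is why the ground ring is arbitrary.
\end{remark}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
The case $n=1$ was settled in Section~\ref{sec:small}. Let $n=2m$ or $n=2m+1$ with $m\ge1$, and let $A^{(0)}$ be the algebra defined by the base relations on the generators $p,q$ or $p,q,v$. By Section~\ref{sec:small}, it satisfies the hypotheses of Lemma~\ref{lem:extension}, with $N=3$, $c=3$ for even $n$ and with $N=13$, $c=6$ for odd $n$ (Lemma~\ref{lem:three}).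

For $1\le i\le m-1$ let $A^{(i)}$ be obtained from $A^{(i-1)}$ by the construction of Lemma~\ref{lem:extension}, with new generators $x=x_i$, $y=y_i$ and always with the same $p$, $q$ and $c$. The hypotheses pass from $A^{(i-1)}$ to $A^{(i)}$. Hypothesis (i) holds with $N$ replaced by $3c(N+1)$, by the conclusion of the lemma. The equalities $pq=0$ and $p^c=q^c=0$ persist, because the relations of $A^{(i-1)}$ are among those of $A^{(i)}$.

At stage $i$ the old generators other than $p,q$ are the $x_j,y_j$ with $j<i$, together with $v$ if $n$ is odd. So the relations \eqref{eq:new} are those listed in the theorem, and $R=A^{(m-1)}$ has $R_j=0$ for all large $j$. Each $R_j$ is spanned by the $n^j$ words of length $j$, so $R$ is a finitely generated $k$-module.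

The base algebras have $\delta_2=2$ and $\delta_3=3$ relations. A step that starts from $n'$ generators adds two generators and $n'+1$ relations, so by \eqref{eq:budget} the number of relations of $R$ is $\delta_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a) Take $k=\mathbb K$ in Theorem~\ref{thm:explicit}. This gives a finite dimensional algebra $R$ with $n$ generators and $\delta_n$ relations. These relations are linearly independent: otherwise one of them could be omitted, and $R$ would be given by $\delta_n-1=\lfloor n^2/4\rfloor$ relations, contrary to Proposition~\ref{prop:lower}.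

Let $d>n^2/4$, so that $d\ge\delta_n$. Add $d-\delta_n$ further homogeneous elements of degree $2$ to the relations. If $d\le n^2$, choose them so that all $d$ relations are linearly independent, which is possible because the space of homogeneous elements of degree $2$ has dimension $n^2$. If $d>n^2$, choose them arbitrarily. The resulting algebra is a quotient of $R$ and so is finite dimensional.

(b) The ``if'' part is (a), and the ``only if'' part is Proposition~\ref{prop:lower}.
\end{proof}

\begin{remark}
The proof makes no attempt to find the degree in which $R$ first vanishes; the bound of Lemma~\ref{lem:extension} is multiplied by more than $3c$ at each step. For the algebra \eqref{eq:four} over a field, the lemma with $N=c=3$ gives $R_j=0$ for $j\ge36$. The coefficients of $(1-4t+5t^2)^{-1}$ satisfy $G_j=4G_{j-1}-5G_{j-2}$ and begin with $1,4,11,24,41,44,-29$, so Theorem~\ref{thm:GS} guarantees $R_j\ne0$ only for $j\le5$.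
\end{remark}

\begin{thebibliography}{1}

\bibitem{IS}
Natalia Iyudu and Stanislav Shkarin,
\emph{Asymptotically optimal $k$-step nilpotency of quadratic algebras and the Fibonacci numbers},
arXiv:1601.00554 (2016).

\end{thebibliography}
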